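# Reconstructing a bounded-treewidth graph from distance queries

## 1. A distance oracle and a hidden tree

A connected graph $G=(V,E)$ is hidden from us; we know only its vertex set $V$, with $|V|=n$. We may ask an oracle for the distance $d_G(u,v)$ of any pair $(u,v)\in V^2$, and each question may depend on the answers so far. How many questions do we need in order to know the whole graph? Asking all pairs always suffices, so the interesting bounds are those well below $n^2$.

**Definition (reconstruction).** Let $\mathcal G$ be a class of connected graphs on $V$. An algorithm reconstructs $\mathcal G$ if, for every $G\in\mathcal G$, the distance profile that it obtains (the queried pairs with their answers) is unique to $G$ within $\mathcal G$. Its query complexity is the maximum over $G\in\mathcal G$ of the number of queries; for a randomized algorithm it is the maximum over $G\in\mathcal G$ of the expected number of queries, over the coins of the algorithm.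

Only queries are counted. Computation is free, and we shall use that freedom.

Two examples by hand. If $\mathcal G$ is the class of paths on $V$, pick any vertex $a$ and query $(a,v)$ for all $v$. A vertex $e$ at the largest distance from $a$ is an endpoint. Query $(e,v)$ for all $v$; the answers are the positions along the path. So $2n$ queries suffice. In the other direction, let $\mathcal G$ contain the star with center $z$ and all graphs obtained from it by adding one edge between two leaves. Adding $uv$ changes only the distance between $u$ and $v$, since any two other leaves still have distance $2$ through $z$, as does $u$ from any leaf other than $v$. So on the star every pair of leaves must be queried, which is $\binom{n-1}{2}$ queries. Large degree is an obstacle, and from now on the maximum degree is part of the bookkeeping.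

The easy case that opens the lecture is that of trees.

**Proposition 1.** The trees on $n\ge 3$ vertices with maximum degree at most $\Delta$ can be reconstructed with $O\big((\Delta+\log n)\,n\log n\big)$ expected queries.

*Proof.* We recurse on vertex sets $U$ that induce a subtree of the hidden tree $T$, starting with $U=V$. Let $m=|U|$. If $m\le 2$ there is nothing to ask, because a subtree on two vertices is an edge. Let $m\ge3$.

The aim is to find a vertex $w\in U$ such that every component of $T[U]-w$ has at most $\frac34m$ vertices. Draw $q=\lceil 32\ln(4m)\rceil$ independent uniform elements of $U$ and query them against all of $U$. For $w\in U$, two samples $z,z'\ne w$ lie in different components of $T[U]-w$ exactly when $w$ is on the path from $z$ to $z'$, that is, when $d(z,w)+d(w,z')=d(z,z')$. So for every $w$ we know how the samples distribute over the components of $T[U]-w$. These components are sides of edges: each is one of the two components of $T[U]-e$ for an edge $e$ at $w$. Hoeffding's inequality says that the mean of $q$ independent $0/1$ variables of mean $p$ exceeds $p+t$ with probability at most $e^{-2t^2q}$, and falls below $p-t$ with probability at most $e^{-2t^2q}$. There are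 $m-1$ edges, and the two sides of an edge are complementary, so with probability at least $1-2(m-1)e^{-2q/64}\ge1-\frac{2(m-1)}{4m}>\frac12$ the empirical fraction of each side is within $\frac18$ of its true fraction. When this happens, a centroid (a vertex all of whose components have at most $m/2$ vertices; every tree has one) has all empirical fractions at most $\frac58$, and every vertex $w$ whose empirical fractions are all at most $\frac58$ has all components of size at most $\frac34m$.

Choose such a $w$ if there is one, query $w$ against $U$, which reveals the neighbors of $w$ in $U$, and query these neighbors against $U$. A vertex $u\neq w$ is in the component of the neighbor $c$ exactly when $d(u,c)=d(u,w)-1$, so the components are now known. If all have size at most $\frac34m$, recurse on each; in all other cases start again with a new sample. The edges at $w$ are known, and every other edge of $T[U]$ lies inside one component. Each conclusion holds for every tree with the same profile, so the profile is unique to $T$.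

An attempt costs at most $(q+1+\Delta)m$ and succeeds with probability at least $\frac12$, so the expected cost at $U$ is at most $2(q+1+\Delta)m$. The sets at one depth of the recursion are disjoint, and there are at most $1+\log_{4/3}n$ depths. ∎

What changes if the graph is not a tree, but is tree-like?

## 2. From trees to bounded treewidth

**Definition (treewidth).** A tree decomposition of $G$ is a tree $T$ with a set $W_x\subseteq V$ (a bag) for each node $x$ of $T$, such that every vertex of $G$ is in some bag, the two ends of every edge of $G$ lie in a common bag, and for each vertex the nodes whose bags contain it form a subtree of $T$. Its width is $\max_x|W_x|-1$. The treewidth of $G$ is the smallest width of a tree decomposition.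

For example, take the cycle $C_8$ with vertices $0,1,\dots,7$ in cyclic order. The bags $\{0,i,i+1\}$, $i=1,\dots,6$, arranged along a path, form a tree decomposition of width $2$: the edge $01$ is in the first bag, the edge $70$ in the last, the edge $i(i+1)$ in the $i$-th, and each vertex occurs in consecutive bags. Trees with at least one edge have treewidth $1$.

**Problem.** Let $\mathcal G_{n,\Delta,k}$ be the class of connected $n$-vertex graphs with maximum degree at most $\Delta$ and treewidth at most $k$. Are there a function $f$ and an absolute constant $c$ such that for all $\Delta,k,n$ a randomized algorithm reconstructs $\mathcal G_{n,\Delta,k}$ with query complexity at most $f(\Delta,k)\,n(\log n)^c$?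

The problem is taken from Paul Bastide, Carla Groenland, "Quasi-linear distance query reconstruction for graphs of bounded treelength", arXiv:2410.12594 (2024). Two results are quoted with it. First, $n$-vertex connected graphs of maximum degree $\Delta$ and treelength $k$ can be reconstructed with $O_{k,\Delta}(n\log^2n)$ expected queries, where the treelength is the minimum, over tree decompositions, of the maximum distance in $G$ between two vertices of a common bag. Second, $\Omega(n\log n)$ queries are needed already for trees of bounded maximum degree. Bounded treewidth does not bound the treelength; we check this on cycles after Lemma 2.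

The answer to the problem is yes, with $c=2$ and $f(\Delta,k)=O(k\Delta)$ (Theorem 1). We then improve this to $O_{\Delta,k}(n\log n)$ (Theorem 2), prove a matching lower bound (Theorem 3), and remove the knowledge of $\Delta$ and $k$ (Theorem 4).

Throughout, $n\ge3$; for $n\le2$ the connected graph on $V$ is unique and no query is needed. A connected graph with $n\ge 3$ has maximum degree at least $2$ and treewidth at least $1$, so we may take $\Delta\ge2$, $k\ge1$. Put
$$N=(k+1)(\Delta+1),\qquad \lambda=\lceil\log_2n\rceil\ge2 .$$
Write $d=d_G$ and $d(u,S)=\min_{s\in S}d(u,s)$. Let $N(S)$ be the set of vertices outside $S$ with a neighbor in $S$, and $N[S]=S\cup N(S)$.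

The tree proof used three things.

1. The pieces were subtrees, and distances inside a piece were distances in $T$.
2. Given $w$, the queries $N[w]\times U$ revealed which vertices belong to different components.
3. A good $w$ could be recognized from a few sampled distances, because $w$ lies on a shortest path between $z$ and $z'$ exactly when it separates them.

Item 1 is not a serious loss: we recurse on arbitrary sets $U\subseteq V$, and all distances remain distances in $G$. We shall see in Section 4 that item 2 survives. Item 3 breaks. Take $C_8$ and $S=\{0,1\}$. Then $d(7,2)=3=d(7,0)+d(0,2)$, so a shortest path from $7$ to $2$ goes through $S$, but $7$ and $2$ lie in the same component of $C_8-S$. "Some shortest path meets $S$" no longer implies "separated by $S$". If instead we test a candidate $S$ directly by querying $N[S]\times U$, one test can cost $N|U|$ queries, and there may be about $n^{k+1}$ candidates. So the plan "find the separator, then split along it" stops at its first word, *find*.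

## 3. Non-edges certified by a landmark

The way out begins with the remark that we need not know the separator, or the components. We need only proofs that certain pairs are non-edges.

**Definition (separating).** A vertex $b$ separates $u$ and $v$ if $|d(u,b)-d(v,b)|\ge2$.

By the triangle inequality, adjacent vertices are never separated. So two queries, $(u,b)$ and $(v,b)$, can certify that $uv$ is not an edge. On the path $0,1,\dots,8$ the vertex $0$ separates all pairs of non-adjacent vertices. On $C_8$ the vertex $0$ separates $1$ from $3$, but not $1$ from $7$.

**Recursive scheme.** All algorithms below work on a set $U\subseteq V$, starting with $U=V$. At $U$ they do one of two things.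

* Leaf: query all pairs of $U$.
* Branch: query $Q\times U$ for some $Q\subseteq V$, and produce $U_1,U_2\subsetneq U$ with $U_1\cup U_2=U$ such that every $u\in U_1\setminus U_2$ and $v\in U_2\setminus U_1$ are separated by some $b\in Q$. Then recurse on $U_1$ and on $U_2$.

The sets $U_1,U_2$ may overlap. A vertex about which we are unsure is put into both.

**Lemma 1 (correctness).** Let $G$ be any connected graph on $V$. When the recursion ends, the profile determines $G$ uniquely among all connected graphs on $V$.

*Proof.* Let $G'$ be a connected graph on $V$ with the same profile, and let $u\neq v$. Descend in the recursion tree from $U=V$, keeping $u,v\in U$. At a leaf the pair $(u,v)$ was queried, and in both graphs $uv$ is an edge if and only if the answer is $1$. At a branch, if some $U_i$ contains both $u$ and $v$, descend to it. Otherwise, up to swapping, $u\in U_1\setminus U_2$ and $v\in U_2\setminus U_1$, and some $b\in Q$ has queried values with $|d(u,b)-d(v,b)|\ge2$; so $uv$ is a non-edge in both graphs. The sets shrink strictly, so the descent ends. Hence $G$ and $G'$ have the same edges. ∎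

Lemma 1 assumes nothing about $G$, so correctness is settled for good. What remains is to find small $Q$ and balanced $U_1,U_2$ with small overlap; only here does treewidth enter.

## 4. Separators, and classes indexed by $N(S)$

**Lemma 2 (balanced separators).** For every nonempty $U\subseteq V$ there is $S\subseteq V$ with $1\le|S|\le k+1$ such that every component of $G-S$ contains at most $|U|/2$ vertices of $U$. The components of $G-S$ can be put into two groups with unions $A$ and $B$ such that $|A\cap U|,|B\cap U|\le\frac23|U|$.

*Proof.* Take a tree decomposition $(T,(W_x))$ of width at most $k$. We show that some bag works. Suppose that for every node $x$ some component $C_x$ of $G-W_x$ has $|C_x\cap U|>|U|/2$. The nodes whose bags contain a given vertex of $C_x$ form a subtree of $T$ that avoids $x$, and adjacent vertices share a bag. As $C_x$ is connected, all its vertices occur only in bags of a single component of $T-x$. Let $y$ be the neighbor of $x$ in that component, and orient $x\to y$. Each node is the tail of one orientation and $T$ has more nodes than edges, so some edge $xy$ is oriented both ways. Then vertices of $C_x$ occur only in bags on the $y$-side of $xy$ and vertices of $C_y$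 only in bags on the $x$-side, so $C_x\cap C_y=\emptyset$. But both contain more than half of $U$, a contradiction. So some bag $S=W_x$ has the first property. It is not empty: otherwise $G-S=G$ would be one component containing all of $U$.

Grouping. If some component contains at least $|U|/3$ vertices of $U$, let it be $A$ and let $B$ be the union of the others; then $|A\cap U|\le\frac12|U|$ and $|B\cap U|\le\frac23|U|$. Otherwise add components to $A$ one at a time until $A$ first contains at least $|U|/3$ vertices of $U$, or all are used. Then $|A\cap U|<\frac23|U|$, and the rest has at most $\frac23|U|$ (it is empty if all components were used). ∎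

*Remark on cycles.* The first part of the proof shows that some bag of any tree decomposition is balanced for $U=V$. On $C_n$, if every bag has diameter at most $\ell$, this bag lies in an arc of $2\ell+1$ vertices. If $2\ell+1<n$, the remaining $n-2\ell-1$ vertices lie in one component, so $n-2\ell-1\le n/2$ and $\ell\ge(n-2)/4$; if $2\ell+1\ge n$ this holds too. So cycles have treewidth $2$ and unbounded treelength.

**If the separator were given.** Let $u\in A\cap U$ and $v\in B\cap U$ with $d(u,S)\le d(v,S)$. Follow a shortest path from $S$ to $u$ and let $c$ be the vertex after its first vertex. Then $c\in N(S)$, $c$ is in the component of $u$, and $d(u,c)=d(u,S)-1$. Every path from $c$ to $v$ meets $S$, so $d(c,v)\ge1+d(v,S)\ge d(u,c)+2$, and $c$ separates $u$ and $v$. So item 2 survives: the queries $N(S)\times U$ certify all non-edges between the sides. But $S$ is unknown.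

**Replacing $N(S)$ by random landmarks.** In a tree with $S=\{s\}$, if $b$ is *any* vertex in the component of $u$, then $d(u,b)\le d(u,s)+d(b,s)-2$, whereas $d(v,b)=d(v,s)+d(b,s)$ for $v$ in another component. So one random landmark in each component does the work of $N(s)$. Try this in general: one landmark in each component of $G-S$. On $C_8$ with $S=\{0,4\}$, the components are $A=\{1,2,3\}$ and $B=\{5,6,7\}$. Take the landmarks $3\in A$ and $7\in B$, and the pair $u=1$, $v=5$. Then
$$d(1,3)=2=d(5,3),\qquad d(1,7)=2=d(5,7),$$
and neither landmark separates the antipodal vertices $1$ and $5$. What fails is the upper bound: $1$ and $3$ lie in the same component, but $d(1,3)=2>0=d(1,S)+d(3,S)-2$. They attach to $S$ at different places. So we refine the components by place of attachment.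

**Definition (classes).** Fix $U,S,A,B$ as in Lemma 2. For each $u\in U\setminus S$ fix a shortest path from $S$ to $u$, and let $c(u)$ be the vertex after its first vertex. The class of $u$ is $\{w\in U\setminus S: c(w)=c(u)\}$.

The path meets $S$ only at its start. So $c(u)\in N(S)$, $c(u)$ is in the same component of $G-S$ as $u$, and
$$d(u,c(u))=d(u,S)-1 .\tag{1}$$
Each class lies in $A$ or in $B$, and there are at most $|N(S)|\le(k+1)\Delta\le N$ classes. Also $|S|\le k+1\le N$. On $C_8$ with $U=V$, $S=\{0,4\}$ and the choices $c(2)=1$, $c(6)=7$, the classes are $\{1,2\},\{3\},\{5\},\{6,7\}$. The landmark $2$, in the class of $u=1$, has $d(1,2)=1$ and $d(5,2)=3$.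

**Lemma 3.** With this notation:

(i) If $u,b$ are in the same class, then $d(u,b)\le d(u,S)+d(b,S)-2$.

(ii) If one of $b,v$ is in $A$ and the other in $B$, then $d(b,v)\ge d(b,S)+d(v,S)$.

(iii) If $u\in A\cap U$, $v\in B\cap U$ and $Q\subseteq U$ meets both the class of $u$ and the class of $v$, then some $b\in Q$ separates $u$ and $v$.

*Proof.* (i) Go through the common vertex $c(u)=c(b)$ and use (1) twice. (ii) A shortest path from $b$ to $v$ contains some $s\in S$, so $d(b,v)=d(b,s)+d(s,v)$. (iii) By symmetry let $d(u,S)\le d(v,S)$, and take $b\in Q$ in the class of $u$. Then $b\in A$, and by (ii) and (i)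
$$d(b,v)\ge d(b,S)+d(v,S)\ge d(b,S)+d(u,S)\ge d(b,u)+2 .\qquad∎$$

The number of classes is at most $N$ whatever the size of $U$, so a random sample of moderate size meets every class of noticeable size.

## 5. $O(Nn\log^2n)$ queries by exhaustive search for a split

**Theorem 1.** For all $\Delta,k$ and $n\ge3$ there is a randomized algorithm reconstructing $\mathcal G_{n,\Delta,k}$ with at most $210\,N\,n\,\lambda^2$ expected queries, where $N=(k+1)(\Delta+1)$ and $\lambda=\lceil\log_2n\rceil$.

The algorithm never learns $S$, $A$, $B$ or the classes. It looks for *any* split that the queried distances certify; the separator only guarantees that one exists.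

**Definition (good pair).** Let $U\subseteq V$, $|U|=m$, $Q\subseteq U$. A pair $(U_1,U_2)$ is good for $Q$ if $U_1\cup U_2=U$, $|U_1|,|U_2|\le\frac34m$, $|U_1\cap U_2|\le\frac m{12\lambda}$, and every $u\in U_1\setminus U_2$, $v\in U_2\setminus U_1$ are separated by some $b\in Q$.

Whether a pair is good can be read off from the answers to $Q\times U$.

**Lemma 4.** Let $|U|=m\ge24N\lambda$ and let $Q$ consist of $q\ge 1$ independent uniform elements of $U$. A good pair for $Q$ exists with probability at least $1-\frac{24\lambda N}{eq}$.

*Proof.* Take $S,A,B$ and the classes of Section 4, and let $X$ be the union of the classes that $Q$ does not meet. A class that is a fraction $\mu$ of $U$ is missed with probability $(1-\mu)^q\le e^{-q\mu}$, so it contributes at most $m\mu e^{-q\mu}\le\frac m{eq}$ to $\mathbb E|X|$, as $\mu e^{-q\mu}$ is largest at $\mu=1/q$. There are at most $N$ classes, hence $\mathbb E|X|\le\frac{Nm}{eq}$, and by Markov's inequality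
$$\Pr\Big[|X|>\frac m{24\lambda}\Big]\le\frac{24\lambda N}{eq}.\tag{2}$$
Suppose $|X|\le\frac m{24\lambda}$. Also $|S|\le N\le\frac m{24\lambda}$. Put
$$U_1=(U\cap A)\cup(U\cap S)\cup X,\qquad U_2=(U\cap B)\cup(U\cap S)\cup X .$$
Then $U_1\cup U_2=U$, and $|U_1\cap U_2|=|X\cup(U\cap S)|\le\frac m{12\lambda}$, and $|U_i|\le\frac23m+\frac m{12\lambda}\le\frac23m+\frac m{12}=\frac34m$. Finally $U_1\setminus U_2=(U\cap A)\setminus X$ and $U_2\setminus U_1=(U\cap B)\setminus X$. The classes of these vertices are met by $Q$, so Lemma 3(iii) gives the separation. ∎

*Proof of Theorem 1.*

**Step 1: the algorithm.** At $U$ with $|U|=m$: if $m<24N\lambda$, make a leaf. Otherwise let $q=24N\lambda$, draw $Q$ as $q$ independent uniform elements of $U$, query $Q\times U$, and search exhaustively for a good pair. If one exists, recurse on it; otherwise redraw $Q$. This follows the recursive scheme, because $|U_i|\le\frac34m<m$. So Lemma 1 gives correctness.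

**Step 2: cost of one node.** By Lemma 4 each draw succeeds with probability at least $1-\frac1e>\frac12$, independently of earlier draws. So the expected number of draws is at most $2$, and the expected cost of a branch node is at most $2qm=48N\lambda m$. A leaf costs at most $\frac{m^2}2\le12N\lambda m$. Both are at most $48N\lambda m$.

**Step 3: depth and level sums.** These bounds hold for every outcome of the coins. Children of a node of size $m$ have size at most $\frac34m$ and at least $m-\frac34m=\frac m4>0$. So a set at depth $\ell$ has size between $1$ and $(\frac34)^\ell n$, and
$$\ell\le\log_{4/3}n\le\tfrac52\log_2n\le\tfrac52\lambda .\tag{3}$$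
Since $|U_1|+|U_2|=m+|U_1\cap U_2|\le(1+\frac1{12\lambda})m$, the sizes at depth $\ell$ add up to at most
$$n\Big(1+\frac1{12\lambda}\Big)^\ell\le e^{\ell/(12\lambda)}n\le e^{2.5/12}n\le1.25\,n.\tag{4}$$

**Step 4: summation.** Given the sets of the recursion, a node $U$ has expected cost at most $48N\lambda|U|$. There are at most $\frac52\lambda+1\le3.5\lambda$ depths, so the expected total is at most $3.5\lambda\cdot48N\lambda\cdot1.25n=210Nn\lambda^2$. ∎

This answers the problem affirmatively, with $f(\Delta,k)=O(k\Delta)$ and $c=2$.

## 6. $O_{\Delta,k}(n\log n)$ queries: splits described by $N$ hubs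

In Theorem 1 one factor $\lambda$ is the number of levels. The other is in the sample size $q=24N\lambda$, and all of $Q$ is queried against all of $U$. Yet Lemma 3 needs only one landmark per class, at most $N$ in all. If we knew which $N$ sample points to use, a level would cost about $Nn$.

Which ones? The natural plan is to select them on a small random test set $R'\subseteq U$, with queries $R\times R'$ only, and then to query the selected points against $U$. The plan stops at the word "pair": good pairs are pairs of subsets of $U$, their number is exponential in $m$, and a union bound over so many candidates gives no guarantee that a candidate that looks good on a small $R'$ is good on $U$. We need a *short description* of a split, computable pointwise from distances to $N$ hubs.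

**Theorem 2.** There is an absolute constant $C$ such that $\mathcal G_{n,\Delta,k}$ ($n\ge3$) can be reconstructed by a randomized algorithm with expected number of queries at most
$$C\,N\,n\,\big(\log n+\log^5(10N)\big),\qquad N=(k+1)(\Delta+1).$$

**Definition (scheme).** A scheme on $U$ is a sequence $(b_i,\varepsilon_i,\delta_i)_{i=1}^N$ with $b_i\in U$ (the hubs), $\varepsilon_i\in\{A,B\}$, both labels occurring, and $\delta_i\in\{0,\dots,n-1\}$. For $u\in U$ put
$$g_A(u)=\min_{\varepsilon_i=A}\big(d(u,b_i)-\delta_i\big),\quad g_B(u)=\min_{\varepsilon_i=B}\big(d(u,b_i)-\delta_i\big),\quad h=g_A-g_B,$$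
and $Q=\{b_1,\dots,b_N\}$, $U_1=\{u\in U:h(u)\le1\}$, $U_2=\{u\in U:h(u)\ge-1\}$.

One should think of $\delta_i$ as a guess for $d(b_i,S)$. Example: on the path $0,\dots,8$ with $S=\{4\}$, use hub $1$ with label $A$ and $\delta=3$, and hub $6$ with label $B$ and $\delta=2$, entries being repeated up to length $N$. Then $h(u)=|u-1|-|u-6|-1$ takes the values $-6,-6,-4,-2,0,2,4,4,4$ at $u=0,\dots,8$. So $U_1=\{0,\dots,4\}$ and $U_2=\{4,\dots,8\}$, which overlap exactly in $S$.

**Lemma 5.** For every scheme, $U_1\cup U_2=U$, and every $u\in U_1\setminus U_2$, $v\in U_2\setminus U_1$ are separated by some $b\in Q$.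

*Proof.* The first claim is clear. As $h$ is integer-valued, $h(u)\le-2$ and $h(v)\ge2$. So
$$\big(g_A(v)-g_A(u)\big)+\big(g_B(u)-g_B(v)\big)=h(v)-h(u)\ge4,$$
and one of the two brackets is at least $2$. If it is the first, let $b_i$ attain $g_A(u)$. Then $d(u,b_i)=g_A(u)+\delta_i$ and $d(v,b_i)\ge g_A(v)+\delta_i$, so $d(v,b_i)-d(u,b_i)\ge2$. If it is the second, let $b_i$ attain $g_B(v)$; in the same way $d(u,b_i)-d(v,b_i)\ge g_B(u)-g_B(v)\ge2$. ∎

So *every* scheme, even a nonsensical one, gives a certified split. A wrong guess costs balance or overlap, never correctness, and both quantities can be estimated by sampling.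

*Proof of Theorem 2.* If $N>n$, query all pairs: at most $\frac{n^2}2\le\frac{Nn}2$ queries. So let $N\le n$. Put
$$L=L(m)=\log_{4/3}m,\qquad x=\ln(10N),\qquad m_0=10^8Nx^5 .$$
We shall use only $N\ge2$, so $x>1$. The letter $C$ stands for absolute constants that may change from one occurrence to the next.

**Step 1: the algorithm.** At $U$, $|U|=m$: if $m<m_0$, make a leaf. Otherwise put
$$\beta=\frac1{2L^2},\quad\gamma=\frac\beta{20},\quad r=\Big\lceil\frac{2N}\gamma\ln(10N)\Big\rceil,\quad r'=\Big\lceil\frac8\beta\big(N\ln(2rn)+3\big)\Big\rceil .$$
Draw independent samples $R$ and $R'$ of $r$ and $r'$ independent uniform elements of $U$, and query $R\times R'$. A scheme with all hubs in $R$ *passes* if the fractions of $R'$, counted with multiplicity, that lie in $\{|h|\le1\}$, $\{h\le1\}$, $\{h\ge-1\}$ are at most $\frac\beta2$, $0.7$, $0.7$ respectively. Look for a passing scheme. If one is found, query $Q\times U$, which makes $h$ known on $U$. Call a scheme *acceptable* if $|U_1\cap U_2|\le\beta m$ and $|U_1|,|U_2|\le\frac34m$. If the scheme found is acceptable, recurse on $U_1,U_2$. In all other cases redraw $R,R'$. By Lemma 5 and Lemma 1 the result is correct.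

The allowed overlap $\beta$ now depends on the current size $m$ and not on $n$. This is what keeps the sample sizes small deep in the recursion; Step 4 shows that the overlaps still add up harmlessly.

**Step 2: the parameters for $m\ge m_0$.** We need
$$L(m)\ge10,\qquad m\ge\frac{2N}\gamma=80NL(m)^2 .\tag{5}$$
The first holds since $m_0>(4/3)^{10}$. For the second, $\ln N\le x$ and $\ln x\le x$ give
$$L(m_0)=\frac{\ln10^8+\ln N+5\ln x}{\ln(4/3)}\le\frac{(18.43+6)x}{0.2876}\le85x ,\tag{6}$$
so $m_0/L(m_0)^2\ge10^8Nx^3/7225\ge80N$; and $m/L(m)^2$ is increasing for $m>e^2$. From $L\ge10$ we get $\beta\le\frac1{200}$, $\gamma\le\frac1{4000}$ and $r'\ge1600\cdot3=4800$.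

**Step 3: each attempt succeeds with probability at least $\frac12$.** We show that a particular scheme passes and that no unacceptable scheme does. Take $S,A,B$ and the classes of Section 4, and call a class heavy if it has at least $\frac{\gamma m}{2N}$ elements.

(E1) *$R$ meets every heavy class.* A given heavy class is missed with probability at most $(1-\frac\gamma{2N})^r\le e^{-r\gamma/(2N)}\le\frac1{10N}$. So E1 fails with probability at most $\frac1{10}$.

Assume E1. The non-heavy classes contain together at most $\frac{\gamma m}2$ vertices, and $|S|\le N\le\frac{\gamma m}2$ by (5). Moreover $|A\cap U|\ge m-\frac23m-|S|\ge\frac m3-\frac{\gamma m}2>\frac{\gamma m}2$, and the same holds for $B$; so both $A$ and $B$ contain heavy classes. Let $\sigma_0$ be the scheme that has, for each heavy class, the first element $b$ of $R$ in it as a hub, with the label of its side and with $\delta=d(b,S)$, entries being repeated up to length $N$. (There are at most $N$ classes.) Let $u\in A$ lie in a heavy class with hub $b$. By Lemma 3(i), $g_A(u)\le d(u,b)-d(b,S)\le d(u,S)-2$. By Lemma 3(ii), each hub $b_i$ with label $B$ has $d(u,b_i)-d(b_i,S)\ge d(u,S)$, so $g_B(u)\ge d(u,S)$. Hence $h(u)\le-2$. Symmetrically,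 $h(v)\ge2$ for $v\in B$ in a heavy class. So for $\sigma_0$ the set $\{|h|\le1\}$ consists of vertices of $S$ and of non-heavy classes, and
$$|\{|h|\le1\}|\le\gamma m,\qquad|\{h\le1\}|,\ |\{h\ge-1\}|\le\big(\tfrac23+\gamma\big)m\le0.667\,m .$$

(E2) *$\sigma_0$ passes.* Fix $R$ with E1. Then $\sigma_0$ is fixed and $R'$ is independent of it. The expected empirical fraction of $\{|h|\le1\}$ is at most $\gamma$, so by Markov it exceeds $\frac\beta2=10\gamma$ with probability at most $\frac1{10}$. By Hoeffding's inequality each of the other two fractions exceeds $0.7$ with probability at most $e^{-2(0.033)^2r'}\le e^{-10}$. So, given E1, E2 fails with probability less than $\frac1{10}+0.01$.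

(E3) *No unacceptable scheme with hubs in $R$ passes.* Fix $R$. There are at most $(2rn)^N$ schemes with hubs in $R$. An unacceptable one falls under one of two cases. Either $|\{|h|\le1\}|=pm$ with $p>\beta$; passing requires an empirical fraction at most $\frac\beta2\le\frac p2$, and Chernoff's inequality (a sum of $r'$ independent $0/1$ variables of mean $p$ is at most $\frac12pr'$ with probability at most $e^{-pr'/8}$) bounds the probability by $e^{-pr'/8}\le e^{-\beta r'/8}$. Or one of $\{h\le1\},\{h\ge-1\}$ has true fraction above $\frac34$; passing requires a deviation of at least $0.05$, which has probability at most $e^{-2(0.05)^2r'}=e^{-0.005r'}\le e^{-\beta r'/8}$, as $\frac\beta8\le\frac1{1600}$. By the union bound and the choice of $r'$, E3 fails with probability at most $(2rn)^Ne^{-\beta r'/8}\le e^{-3}<0.05$.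

The total failure probability is below $0.1+0.11+0.05<\frac12$. If E1, E2, E3 hold, a passing scheme exists and whichever passing scheme is found is acceptable. Hence the expected number of attempts is at most $2$, and a branch node of size $m$ costs in expectation at most
$$2(rr'+Nm).\tag{7}$$
For $rr'$ we use $r\le81NL^2x$, $N\le n$, $m\le n$, $x\le10n$ and $L\le4\ln n\le4n$. So $2rn$ is at most $26000\,n^5$, and $\ln(2rn)\le C\ln n$. Then $r'\le CNL^2\ln n$, and
$$rr'\le CN^2L^4x\ln n .\tag{8}$$

**Step 4: sums of sizes.** We want a substitute for (4). An antichain is a set of nodes of the recursion tree none of which is an ancestor of another. We claim that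
$$\sum_{U\text{ in an antichain}}|U|\le2n .\tag{9}$$
Let $\varphi(m)=2-\frac1{L(m)}$ for $m\ge2$. It is increasing, and $1\le\varphi\le2$ since $L(2)\ge1$. At a branch node of size $m$ with children of sizes $m_1,m_2$ we have $m_i\le\frac34m$, hence $m_i\ge\frac m4\ge2$, and $m_1+m_2\le(1+\frac1{2L^2})m$. As $L(\frac34m)=L-1$,
$$\varphi(m)-\varphi(\tfrac34m)=\frac1{L-1}-\frac1L=\frac1{L(L-1)}\ge\frac1{L^2}\ge\frac1{2L^2}\,\varphi(\tfrac34m),$$
where the last inequality is $\varphi\le2$. So $\varphi(m)\ge(1+\frac1{2L^2})\varphi(\frac34m)$, and
$$m_1\varphi(m_1)+m_2\varphi(m_2)\le(m_1+m_2)\varphi(\tfrac34m)\le m\,\varphi(m).$$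
By induction from the leaves upward, the sum of $|U|\varphi(|U|)$ over an antichain below a given node is at most the value at that node. Hence $\sum|U|\le\sum|U|\varphi(|U|)\le n\varphi(n)\le2n$.

**Step 5: total cost.** There are three kinds of terms.

*Terms $2Nm$.* Nodes of equal depth form an antichain, and there are at most $1+\log_{4/3}n$ depths. By (9) the total is at most $4Nn(1+\log_{4/3}n)$.

*Leaves.* They form an antichain, and a leaf of size $m<m_0$ costs at most $\frac{m_0}2m$. The total is at most $\frac{m_0}2\cdot2n=10^8Nnx^5$.

*Terms $2rr'$.* The branch nodes of size in $[(\frac43)^j,(\frac43)^{j+1})$ form an antichain, since sizes shrink by a factor at most $\frac34$ along each edge. By (9) there are at most $2n(\frac34)^j$ of them, and each has $L\le j+1$. Branch nodes have size at least $m_0$, so only $j\ge j_0$ occur, where $j_0$ is least with $(\frac43)^{j_0+1}>m_0$. Then $j_0\le L(m_0)$ and $(\frac34)^{j_0}\le\frac4{3m_0}$. By (8) the total is at most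
$$\sum_{j\ge j_0}2n\big(\tfrac34\big)^jCN^2(j+1)^4x\ln n .$$
Writing $j=j_0+i$ and $(j_0+1+i)^4\le(j_0+1)^4(1+i)^4$, and using that $\sum_i(\frac34)^i(1+i)^4$ converges, we bound this by
$$C\,\frac{nN^2x\,(L(m_0)+1)^4\ln n}{m_0}\le C\,\frac{nN^2x\,(86x)^4\ln n}{10^8Nx^5}\le CNn\ln n ,$$
with (6) in the middle step. The power $x^5$ in $m_0$ was chosen to cancel here. The sum of the three totals is at most $CNn(\log n+\log^5(10N))$. ∎

## 7. A lower bound from hidden leaf labels

**Theorem 3.** Let $\Delta\ge3$, $a=\Delta-1$, $D\ge4$. Every randomized algorithm reconstructing the trees of maximum degree at most $\Delta$ on $n_D=\frac{a^{D+1}-1}{a-1}+a^D$ $(\le3a^D)$ vertices uses at least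
$$\frac1{400}\,aD\,a^D\ \ge\ \frac1{1200}(\Delta-1)\,n_D\log_{\Delta-1}(n_D/3)$$
expected queries on some input. Consequently, for fixed $\Delta\ge3$ and $k\ge1$, the randomized query complexity of $\mathcal G_{n,\Delta,k}$ is $\Theta_{\Delta,k}(n\log n)$, and for $k$ fixed the bound of Theorem 2 is optimal in $n$ and $\Delta$ up to a factor $O(\log\Delta)$ for such $n$ with $\log^5\Delta\le\log n$.

The $\Omega(n\log n)$ bound for bounded-degree trees is one of the quoted results; here is a full proof.

*Proof.*

**Step 1: the hard inputs.** Let $H=a^D$. Take the complete $a$-ary tree of depth $D$ with known labels, and attach to its $H$ leaves the vertices $y_1,\dots,y_H$, one to each, by an unknown bijection. Degrees are at most $a+1=\Delta$, and $n_D\le2a^D+a^D$ because $\frac a{a-1}\le2$. Different bijections give different labeled trees.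

A randomized algorithm is a random choice of a deterministic one. If its expected cost is at most $\tau$ on every input, then the average over a uniformly random bijection and over the coins is at most $\tau$, so for some outcome of the coins the resulting deterministic algorithm, correct on all inputs, has average cost at most $\tau$. (This is Yao's principle.) So fix a deterministic algorithm and a uniformly random bijection.

**Step 2: what a query says.** Distances between two known tree vertices are fixed in advance, and so is $d(y,y)$. Such queries are deleted; this only lowers the cost. Let $w$ be a tree vertex of depth $e$, and let $j$ be the depth of the lowest common ancestor of $w$ and the attachment leaf of $y$. Then $d(y,w)=1+D+e-2j$. Similarly $d(y,y')=2+2D-2j$ for $y\ne y'$, with $j$ the depth of the lowest common ancestor of the two attachment leaves. So a query asks for a number $j\in\{0,\dots,D\}$.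

The first thing to try is to count: at most $(D+1)^T$ answer sequences of length $T$ against $H!$ inputs. This gives $T$ of order $\ln(H!)/\ln(D+1)$, that is, about $DH\ln a/\ln(D+1)$, too small by a factor of order $\log\log n$ for fixed $\Delta$. The count is wasteful because large answers cannot go on being news. We now make this precise.

**Step 3: increments.** For $1\le\ell\le D$ keep a graph $F_\ell$ on $\{y_1,\dots,y_H\}\cup\{\text{tree vertices of depth }\ell\}$, initially without edges. When a query is answered $j$, add to each $F_\ell$ with $\ell\le j$ the edge $yy'$, respectively the edge from $y$ to the depth-$\ell$ ancestor of $w$. For example, with $a=D=2$ and tree leaves $00,01,10,11$, if $(y_1,01)$ is answered $1$, then $F_1$ receives the edge from $y_1$ to the vertex $0$, and $F_2$ receives nothing. If then $(y_1,y_2)$ is answered $1$, $F_1$ receives $y_1y_2$, so $y_2$ is connected to $0$ in $F_1$. If now $(y_2,00)$ is asked, we know in advance that the answer is at least $1$.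

Vertices connected in $F_\ell$ have the same true ancestor at depth $\ell$ (a tree vertex of depth $\ell$ being its own). So the $a^\ell$ tree vertices of depth $\ell$ always lie in different components, and $F_\ell$ has at least $a^\ell$ components. It starts with $H+a^\ell$, so at most $H$ of the added edges reduce the number of components of $F_\ell$.

For a query pair, consider the levels $\ell$ at which $y,y'$ are already connected in $F_\ell$, respectively at which $y$ is already connected to the depth-$\ell$ ancestor of $w$. They form an initial segment $\{1,\dots,j_0\}$: for $\ell'<\ell$, replacing depth-$\ell$ vertices by their depth-$\ell'$ ancestors turns each edge of $F_\ell$ into an edge of $F_{\ell'}$. The number $j_0$ is determined by the earlier answers; the true answer satisfies $j\ge j_0$, since connected vertices share their ancestor; and the query reduces the number of components exactly at the levels $j_0<\ell\le j$. So the increments $j-j_0\ge0$ satisfy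
$$\sum_{\text{queries}}(j-j_0)\le DH=:Z .\tag{10}$$

**Step 4: counting transcripts.** The increments encode the transcript (the sequence of answers of the complete run), even if increment sequences are padded with zeros to a common length. Let two complete transcripts differ. Neither is a proper prefix of the other, because the algorithm decides from the answers whether to stop. At the first differing answer the query is the same and $j_0$ is the same, so the increments differ. By (10), the number of transcripts with at most $T$ queries is at most the number of sequences of $T$ nonnegative integers with sum at most $Z$, which is $\binom{T+Z}Z$. For $T\ge1$ one term of the binomial expansion of $\big(\frac T{T+Z}+\frac Z{T+Z}\big)^{T+Z}=1$ gives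
$$\binom{T+Z}Z\le\frac{(T+Z)^{T+Z}}{T^TZ^Z}=e^{Z\eta(T/Z)},\qquad\eta(c)=(1+c)\ln(1+c)-c\ln c .$$
Here $\eta'(c)=\ln(1+\frac1c)>0$, so $\eta$ is increasing.

**Step 5: conclusion for $n_D$.** Put $T=\lfloor aZ/100\rfloor$. As $Z\ge4\cdot16=64$, we have $aZ\ge128$, so $aZ/100\ge1$ and $T\ge\frac{aZ}{200}$. Suppose that the average cost is less than $T/2$. By Markov more than half of the $H!$ bijections use at most $T$ queries. Their transcripts are distinct, because the algorithm reconstructs. Since $T/Z\le\frac a{100}$, $H!\ge(H/e)^H$, $H\ln H=Z\ln a$ and $H=Z/D$,
$$e^{Z\eta(a/100)}\ge\tfrac12H!\ge\exp\Big(Z\big(\ln a-\tfrac1D-\tfrac{\ln2}Z\big)\Big)\ge e^{Z(\ln a-0.3)} ,$$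
because $\frac14+\frac{\ln2}{64}<0.3$. So $\ln a-\eta(\frac a{100})\le0.3$. But with $c=\frac a{100}$,
$$\frac{d}{da}\Big(\ln a-\eta\big(\tfrac a{100}\big)\Big)=\frac1{100}\Big(\frac1c-\ln\big(1+\tfrac1c\big)\Big)>0,$$
and at $a=2$ the value is $\ln2-\eta(0.02)>0.693-0.099>0.59$. This is a contradiction for every $a\ge2$. So the expected cost on some input is at least $\frac T2\ge\frac{aZ}{400}=\frac1{400}aDa^D$. From $a^D\ge n_D/3$ and $D\ge\log_a(n_D/3)$ we get the second form.

**Step 6: all $n$, and the consequences.** Let $n\ge3a^4$, and take the largest $D$ with $3a^D\le n$; so $D\ge4$ and $n_D\le n$. Attach the remaining $n-n_D$ vertices as a known path at the root, whose degree becomes at most $a+1$. The distance from $y$ to a path vertex is $D+1$ plus a known constant, so such queries are again known in advance and the argument is unchanged. The bound $\frac1{400}aDa^D$ holds, with $a^{D+1}>\frac n3$ and $D\ge\frac45(D+1)>\frac45\log_a\frac n3$. Hence at least $\frac1{1500}\,n\log_a\frac n3=\Omega_\Delta(n\log n)$ expected queries are needed. Trees have treewidth at most $1$, so these inputs lie in $\mathcal G_{n,\Delta,k}$, and an algorithm for a class also reconstructs its subclasses. With Theorem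 2 this gives $\Theta_{\Delta,k}(n\log n)$.

Finally let $k$ be fixed, $n=n_D$ and $\log^5\Delta\le\log n$. Then $N=O_k(\Delta)$ and $\log^5(10N)=O_k(\log n)$, so Theorem 2 gives $O_k(\Delta n\log n)$, whereas the lower bound is of order $\Delta n\log n/\log(\Delta-1)$. The quotient is $O_k(\log\Delta)$. ∎

## 8. Unknown $\Delta$ and $k$, and the property of $G$ that was used

**Theorem 4.** There is one randomized algorithm, given only $V$, $|V|=n\ge3$, that always reconstructs the hidden connected graph $G$ (with no assumption on $G$) and makes at most $900\,(k+1)(\Delta+1)\,n\lceil\log_2n\rceil^2$ expected queries, where $k$ and $\Delta$ are the treewidth and maximum degree of $G$.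

In Theorem 1 the parameters enter the algorithm only through the sample size. Whether a pair is good can be checked without them, and so we may double the sample size until a good pair appears.

*Proof.*

**Step 1: the algorithm.** At $U$ with $|U|=m$ run stages $j=0,1,2,\dots$ with $q_j=2^j\lambda$. At stage $j$: if $m\le q_j$, query all pairs of $U$ (leaf). Otherwise draw a fresh $Q_j$ of $q_j$ independent uniform elements of $U$, query $Q_j\times U$, and recurse on a good pair for $Q_j$ if there is one; if not, go to stage $j+1$. The stages end because $q_j$ grows. Lemma 1 gives correctness for every connected $G$.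

**Step 2: cost of a node.** Let $J$ be the last stage. Each stage $j\le J$ costs at most $mq_j$ (a leaf costs at most $m\cdot m\le mq_J$), so the node costs at most $m\sum_{j\le J}q_j\le2mq_J$. We bound $\mathbb E\,q_J$. With $N=(k+1)(\Delta+1)$ let $j^*$ be least with $2^{j^*}\ge24N$; so $q_{j^*}<48N\lambda$. If stage $j=j^*+i$ is reached and $m>q_j$, then $m\ge24N\lambda$, and Lemma 4 with $q=q_j\ge2^i\cdot24N\lambda$ shows that the stage fails with probability at most $e^{-1}2^{-i}$, independently of the earlier stages. To have $J\ge j^*+i$, the stages $j^*,\dots,j^*+i-1$ must fail. Hence
$$\mathbb E\,q_J\le q_{j^*}\Big(1+\sum_{i\ge1}2^i\prod_{0\le l<i}e^{-1}2^{-l}\Big)\le2.1\,q_{j^*},$$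
since the terms of the sum are at most $0.736,\ 0.271,\ 0.050,\ 0.005,\ 0.0003$, and each later term is less than a tenth of the one before it. So a node of size $m$ costs in expectation at most $2m\cdot2.1\cdot48N\lambda\le202N\lambda m$.

**Step 3: summation.** The bounds (3) and (4) used only that the algorithm recurses on good pairs, so they hold here. The expected total is at most $3.5\lambda\cdot202N\lambda\cdot1.25n\le900Nn\lambda^2$. ∎

**The property used.** Go back through the upper-bound proofs. The hypothesis on $G$ entered only through Lemma 2 and the counts $|S|\le N$ and $|N(S)|\le N$, that is, through this property: *for every nonempty $U\subseteq V$ there is $S$ with $|N[S]|\le N$ such that each component of $G-S$ contains at most $|U|/2$ vertices of $U$.* Such an $S$ is nonempty automatically, as in Lemma 2, because $G$ is connected; and the grouping into $A,B$ used only the bound $|U|/2$. Let $\nu(G)$ be the least $N$ with this property. As $S\ne\emptyset$ and $n\ge3$, we have $\nu(G)\ge2$, which is all that schemes and the inequality $x>1$ require. So Theorems 1, 2 and 4 hold verbatim with $N$ replaced by $\nu(G)$; for Theorems 1 and 2 this means the class of connected $n$-vertex graphs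 with $\nu\le N$. For treewidth $k$ and maximum degree $\Delta$ we recover $\nu(G)\le(k+1)(\Delta+1)$.

**Bounded treelength.** Let $G$ have treelength $\ell$ and maximum degree $\Delta$. The first part of the proof of Lemma 2, applied to a tree decomposition whose bags have diameter at most $\ell$ in $G$, gives a balanced bag $S$ of diameter at most $\ell$. Then $N[S]$ lies in the ball of radius $\ell+1$ around any vertex of $S$, so
$$\nu(G)\le\sum_{i=0}^{\ell+1}\Delta^i .$$
So Theorem 2 gives $O_{\ell,\Delta}(n\log n)$ expected queries for treelength $\ell$, in place of the quoted $O_{\ell,\Delta}(n\log^2n)$. This is optimal in $n$: trees with at least one edge have treelength $1$ (take the edges as bags), and bounded-degree trees already need $\Omega(n\log n)$ queries.
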